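\title{Simultaneous linearization of polynomial automorphisms of the plane}

\begin{abstract}
Let $\Gamma$ be a group of polynomial automorphisms of $\mathbf{C}^2$ that fix the origin, and suppose that one formal change of coordinates $\psi$, tangent to the identity, conjugates every element of $\Gamma$ to its linear part. We prove that if the group of linear parts is not virtually solvable, then $\psi$ is a polynomial automorphism; in particular $\Gamma$ contains no loxodromic element. This gives a negative answer to a question of Cantat and Dujardin on pairs of automorphisms that are locally conjugate to elements of $\mathsf{SU}_2(\mathbf{C})$. The proof is arithmetic. After specialization to a number field, $p$-adic approximation produces a formal map that commutes with a given loxodromic element and has integral coefficients at almost all places; the product formula shows that this map is algebraic, and the geometry of H\'enon maps then gives a contradiction.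
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\operatorname{Aut}(\mathbf{C}^2)$ be the group of polynomial automorphisms of $\mathbf{C}^2$ and let $o$ be the origin. A \emph{generalized H\'enon transformation} is an automorphism of the form
\[
(x,y)\longmapsto (y,\;p(y)-\delta x),\qquad \delta\in\mathbf{C}^*,\quad p\in\mathbf{C}[y],\quad \deg p\ge 2 .
\]
An automorphism is \emph{loxodromic} if it is conjugate in $\operatorname{Aut}(\mathbf{C}^2)$ to a composition $h_1\circ\cdots\circ h_m$, $m\ge1$, of generalized H\'enon transformations. The degrees of the iterates of a loxodromic automorphism grow exponentially, and those of any other automorphism stay bounded (Section~\ref{sec:tree}); so the loxodromic automorphisms are the ones whose iterates become algebraically complicated. The following question comes from the paper of Cantat and Dujardin \cite{CD}.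

\medskip
\noindent\textbf{Question.} \emph{Are there $f,g\in\operatorname{Aut}(\mathbf{C}^2)$ such that}
\begin{itemize}
\item[(i)] \emph{$f$ and $g$ fix $o$;}
\item[(ii)] \emph{some germ of holomorphic diffeomorphism $\varphi\colon(\mathbf{C}^2,o)\to(\mathbf{C}^2,o)$ conjugates $f$ and $g$ simultaneously to two elements of $\mathsf{SU}_2(\mathbf{C})$;}
\item[(iii)] \emph{the group $\langle f,g\rangle$ is a non-abelian free group that contains loxodromic automorphisms?}
\end{itemize}
\medskip

Condition (ii) describes the tamest possible local dynamics. If $\varphi f\varphi^{-1}=A$ and $\varphi g\varphi^{-1}=B$ are unitary, then for a small round ball $\mathbf{B}$ centered at $o$ the open set $\varphi^{-1}(\mathbf{B})$ is invariant under $f^{\pm1}$ and $g^{\pm1}$, and the whole group acts on it as a group of rotations. Condition (iii) asks that the same group be globally wild. The question is whether the two can coexist.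

To see which answer to expect, we write down the linearization problem. A \emph{formal map} is a pair of formal power series in $x,y$ without constant term; formal maps are composed by substitution, and we often write composition as a product. We write $h=O(n)$ if $h$ has no terms of degree less than $n$, and $h_n$, $h_{<n}$, $h_{\le n}$, $h_{>n}$ for the parts of $h$ in the indicated degrees. If $\gamma$ fixes $o$, then $A_\gamma=D\gamma_o$ is its \emph{linear part}. For a group $\Gamma\subset\operatorname{Aut}(\mathbf{C}^2)$ that fixes $o$ we put $\Gamma_0=\{A_\gamma:\gamma\in\Gamma\}$, and we say that a formal map $\psi=\mathrm{id}+O(2)$ \emph{linearizes} $\Gamma$ if $\psi^{-1}\gamma\psi=A_\gamma$ for all $\gamma\in\Gamma$. In that case $\gamma\mapsto A_\gamma$ is an isomorphism from $\Gamma$ onto $\Gamma_0$. Write $f=A_f+F$ with $F=O(2)$. Since the degree $n$ part of $F\circ\psi$ involves only $\psi_{<n}$, the identity $f\psi=\psi A_f$ is equivalent to the equations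
\begin{equation}\label{eq:lin}
\psi_n\circ A_f-A_f\,\psi_n=\bigl[F\circ\psi_{<n}\bigr]_n\qquad(n\ge2).
\end{equation}
For one map, \eqref{eq:lin} is a square linear system in the $2(n+1)$ coefficients of $\psi_n$, and nothing prevents a loxodromic map from being formally linearizable.

\begin{example}\label{ex:single}
The linear part of $h(x,y)=(y,\;y^2+5y-6x)$ has eigenvalues $2$ and $3$. In an eigenbasis, the operator on the left of \eqref{eq:lin} is diagonal with entries $2^i3^j-2$ and $2^i3^j-3$, $i+j=n\ge2$, none of which is zero. So \eqref{eq:lin} can be solved recursively, and the group $\langle h\rangle$ is linearized by a formal map although $h$ is loxodromic.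
\end{example}

For two maps there are $4(n+1)$ equations for the same $2(n+1)$ unknowns, in every degree $n$, while $f$ and $g$ have only finitely many coefficients. This suggests a negative answer. The count is not a proof, because the overdetermined system does have many solutions: take $f=\psi A\psi^{-1}$ and $g=\psi B\psi^{-1}$ with $\psi$ a polynomial automorphism. Our results say that there are no others. Recall that a group is \emph{virtually solvable} if it has a solvable subgroup of finite index.

\begin{theorem}\label{thm:A}
Let $\Gamma\subset\operatorname{Aut}(\mathbf{C}^2)$ be a group that fixes $o$ and is linearized by a formal map $\psi=\mathrm{id}+O(2)$. If $\Gamma_0$ is contained and Zariski dense in $\mathsf{SL}_2(\mathbf{C})$, then $\Gamma$ contains no loxodromic element.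
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\Gamma\subset\operatorname{Aut}(\mathbf{C}^2)$ be a group that fixes $o$ and is linearized by a formal map $\psi=\mathrm{id}+O(2)$. If $\Gamma_0\subset\mathsf{GL}_2(\mathbf{C})$ is not virtually solvable, then $\psi$ is a polynomial automorphism of $\mathbf{C}^2$. In particular $\Gamma$ is conjugate to $\Gamma_0$ in $\operatorname{Aut}(\mathbf{C}^2)$ and contains no loxodromic element.
\end{theorem}

Example~\ref{ex:single} shows that the hypothesis on $\Gamma_0$ cannot simply be removed from Theorem~\ref{thm:B}; we claim nothing when $\Gamma_0$ is virtually solvable. Theorem~\ref{thm:A} is the core of the paper, and Theorem~\ref{thm:B} is deduced from it in Section~\ref{sec:B}.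

\begin{corollary}\label{cor:answer}
No pair $(f,g)$ satisfies \emph{(i)}, \emph{(ii)} and \emph{(iii)}. The pairs that satisfy \emph{(i)} and \emph{(ii)} and generate a non-abelian free group are exactly the pairs $(\psi A\psi^{-1},\psi B\psi^{-1})$, where $\psi\in\operatorname{Aut}(\mathbf{C}^2)$ fixes $o$ and $A,B\in\mathsf{SU}_2(\mathbf{C})$ generate a non-abelian free group.
\end{corollary}

\begin{proof}
Assume (i) and (ii), say $\varphi f\varphi^{-1}=A$ and $\varphi g\varphi^{-1}=B$, and assume that $\Gamma=\langle f,g\rangle$ is free and non-abelian. Put $L=D\varphi_o$ and $\psi_0=\varphi^{-1}L=\mathrm{id}+O(2)$. For $\gamma\in\Gamma$ the map $\psi_0^{-1}\gamma\psi_0=L^{-1}(\varphi\gamma\varphi^{-1})L$ is linear, hence equal to its linear part $A_\gamma$. So $\psi_0$ linearizes $\Gamma$, and $\Gamma_0\subset L^{-1}\mathsf{SU}_2(\mathbf{C})L\subset\mathsf{SL}_2(\mathbf{C})$ is free and non-abelian. Such a group is not virtually solvable: a subgroup of finite index contains powers $u^N,v^N$ of two free generators, these generate a free group of rank two, and the latter maps onto the two-generated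 non-solvable group $A_5$. Proper algebraic subgroups of $\mathsf{SL}_2(\mathbf{C})$ are virtually solvable (see the list at the beginning of Section~\ref{sec:reduction}), so $\Gamma_0$ is Zariski dense in $\mathsf{SL}_2(\mathbf{C})$, and Theorem~\ref{thm:A} excludes (iii). By Theorem~\ref{thm:B}, $\psi_0$ is a polynomial automorphism; so is $\psi=\psi_0L^{-1}=\varphi^{-1}$, and $(f,g)=(\psi A\psi^{-1},\psi B\psi^{-1})$. Conversely, a pair of this form satisfies (i), satisfies (ii) with $\varphi=\psi^{-1}$, and generates a group isomorphic to $\langle A,B\rangle$.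
\end{proof}

\section{The method in one variable}\label{sec:model}

A natural first attempt is to pass to a closure: if $\gamma_n\in\Gamma$ and the matrices $A_{\gamma_n}$ converge to a matrix $\beta$, then the coefficients of $\gamma_n=\psi A_{\gamma_n}\psi^{-1}$ converge to those of $\theta=\psi\beta\psi^{-1}$. When the degrees of the $\gamma_n$ are unbounded, the limit keeps no trace of the fact that the $\gamma_n$ are polynomial. If the limit is taken in a $p$-adic topology, one property does survive: the coefficients remain $p$-adic integers. The proof exploits this for almost all $p$ at once. All its steps but the last are visible in the following example.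

Let $f_n(z)=(1+z)^n-1$ for $n\ge1$. These polynomials fix $0$, satisfy $f_nf_m=f_{nm}$, and are simultaneously linearized by $\psi(t)=e^t-1$, since $f_n(\psi(t))=\psi(nt)$. The semigroup $\{f_n\}$ plays the role of $\Gamma$, and the positive integers play the role of $\Gamma_0$. The series $\psi$ has every prime in its denominators, so it is not itself suited to an arithmetic argument. Consider instead
\[
\theta(z)=\psi\bigl(\tfrac12\,\psi^{-1}(z)\bigr)=\sqrt{1+z}-1 .
\]
We show that $\theta$ is algebraic without using the equation that it visibly satisfies.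

\emph{Integrality at almost all primes.} The coefficient of $z^j$ in $\psi(s\,\psi^{-1}(z))$ is a polynomial in $s$ with rational coefficients, namely $\binom sj$, and it is an integer when $s$ is a positive integer, because $f_s\in\mathbf{Z}[z]$. For $p$ odd, the integers $(p^e+1)/2$ tend to $1/2$ in $\mathbf{Z}_p$. Hence the coefficients of $\theta$ lie in $\mathbf{Z}_p$.

\emph{Convergence at the remaining places.} The series $u=\theta(4z)/2$ satisfies $u=z-u^2$, so $\theta(4z)\in\mathbf{Z}[[z]]$. At the real place, $|\binom{1/2}{j}|\le1$.

\emph{Growth at one place.} For a series $u$ in $t$ let $\|u\|_r=\sum|u_n|r^n$, and take $r=\log2$, so that $\|\psi\|_r=1$. From $\|f_2(u)\|_r\le3\max(1,\|u\|_r)^2$ and $\psi(2^\ell t)=f_2^{\ell}(\psi(t))$ we get $2^{\ell n}|\psi_n|r^n\le3^{2^\ell}$ for all $\ell$. The choice $2^\ell\le n<2^{\ell+1}$ gives $|\psi_n|\le(6/r)^nn^{-n}$. Thus the functional equation alone forces the coefficients of $\psi$ to decay faster than any geometric sequence.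

\emph{The product formula.} Let $D$ be large, $N=(D+1)^2$ and $m=\lfloor N/2\rfloor\ge D^2/2$. We look for a nonzero $P=\sum_{i,l\le D}p_{il}z^iX^l\in\mathbf{Z}[z,X]$ such that $P(z,\theta(z))$ vanishes to order at least $m$. These are $m$ linear equations in $N\ge2m$ unknowns. Since $\|\theta\|_{1/2}\le1$, after multiplication by $4^m$ their coefficients are integers of size at most $8^m$, and Siegel's lemma (recalled in Section~\ref{sec:alg}) gives a solution with $|p_{il}|\le e^{Cm}$, where $C$ does not depend on $D$. Suppose $P(z,\theta(z))=c_0z^M+\cdots$ with $c_0\neq0$, so $M\ge m$. Then $4^Mc_0$ is a nonzero integer. On the other hand, the substitution $z=\psi(t)=t+\cdots$ shows that $c_0$ is the coefficient of $t^M$ in $\sum p_{il}(e^t-1)^i(e^{t/2}-1)^l$, and each product is bounded coefficientwise by $e^{3Dt/2}$. Therefore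
\[
4^{-M}\le|c_0|\le Ne^{Cm}\,\frac{(3D/2)^M}{M!}\le Ne^{CM}\Bigl(\frac{3eD}{2M}\Bigr)^{M},
\]
which is false for large $D$ because $M/D\ge D/2$. So $P(z,\theta(z))=0$.

\emph{What changes in the plane.} Here $\theta$ is algebraic and commutes with $f_2$, but it is not a polynomial: it is branched at $z=-1$, a point with $f_2^{-1}(-1)=\{-1\}$. In the plane the branch locus would be a curve invariant under a loxodromic automorphism $\gamma$, and no such curve exists. So the analogue of $\theta$ is a polynomial automorphism that commutes with $\gamma$. If its linear part is multiplicatively independent of $A_\gamma$, one obtains an action of $\mathbf{C}^*$ that commutes with $\gamma$, and from it again an invariant curve.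

The proof of Theorem~\ref{thm:A} follows this pattern. Section~\ref{sec:tree} collects the geometry of loxodromic maps, and Section~\ref{sec:reduction} reduces the theorem to a number field. The four steps above are carried out in Sections~\ref{sec:beta}, \ref{sec:conv}, \ref{sec:growth} and~\ref{sec:alg}, and the last step in Section~\ref{sec:end}.

\section{Loxodromic automorphisms}\label{sec:tree}

The degree of a polynomial map is the maximum of the degrees of its components; it is submultiplicative under composition.

\begin{lemma}\label{lem:deg}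
Let $h=h_1\cdots h_m$ with $h_i(x,y)=(y,p_i(y)-\delta_ix)$ generalized H\'enon transformations, let $d=\prod\deg p_i$, and write $h=(h',h'')$. Then $h''=cy^d+(\text{terms of degree}<d)$ with $c\ne0$, and $\deg h'<d$. Consequently $\deg h^n=d^n$ for $n\ge1$, and the iterates of a loxodromic automorphism have unbounded degree.
\end{lemma}

\begin{proof}
For $m=1$ this is the definition. If $(g',g'')=h_2\cdots h_m$ satisfies the statement with $e=d/\deg p_1$, then $h=(g'',\,p_1(g'')-\delta_1g')$; here $\deg g''=e<d$, the leading form of $p_1(g'')$ is a nonzero multiple of $y^d$, and $\deg g'<d$. The formula for $h^n$ follows because $h^n$ is again a composition of generalized H\'enon transformations. Finally, $\deg h^n\le\deg(\eta^{-1})\deg(\eta h^n\eta^{-1})\deg(\eta)$ for any $\eta\in\operatorname{Aut}(\mathbf{C}^2)$.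
\end{proof}

\subsection*{The tree}
Let $\mathcal{A}$ be the group of affine automorphisms and $\mathcal{E}$ the group of maps $(\alpha x+P(y),\,\beta y+\kappa)$ with $\alpha,\beta\in\mathbf{C}^*$, $\kappa\in\mathbf{C}$, $P\in\mathbf{C}[y]$. The group $\mathcal{E}$ is solvable: the maps $(x+P(y),y)$ form an abelian normal subgroup, and the quotient is the product of $\mathbf{C}^*$ with the affine group of the line. By the theorem of Jung and van der Kulk, $\operatorname{Aut}(\mathbf{C}^2)$ is the amalgamated product of $\mathcal{A}$ and $\mathcal{E}$ along $\mathcal{A}\cap\mathcal{E}$. It therefore acts on the Bass--Serre tree, whose vertices are the cosets $\eta\mathcal{A}$ and $\eta\mathcal{E}$ and whose edges are the cosets $\eta(\mathcal{A}\cap\mathcal{E})$, the edge $\eta(\mathcal{A}\cap\mathcal{E})$ joining $\eta\mathcal{A}$ to $\eta\mathcal{E}$. The stabilizers of vertices are the conjugates of $\mathcal{A}$ and $\mathcal{E}$. The action preserves the two types of vertices, so no element inverts an edge.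

An automorphism $g$ of a tree that inverts no edge either fixes a vertex, in which case its fixed point set $\operatorname{Fix}(g)$ is a subtree, or is \emph{hyperbolic}: there is a unique $g$-invariant line $\mathsf{X}_g$, the \emph{axis}, on which $g$ acts as a translation of length $n\ge1$. Nontrivial powers and conjugates of a hyperbolic element are hyperbolic, and $\mathsf{X}_{\eta g\eta^{-1}}=\eta\,\mathsf{X}_g$. Two disjoint subtrees are joined by a unique shortest segment, the \emph{bridge}, which meets each of them only at an endpoint.

If $\gamma\in\operatorname{Aut}(\mathbf{C}^2)$ fixes a vertex, it is conjugate into $\mathcal{A}$ or $\mathcal{E}$, so the degrees of the $\gamma^l$, $l\in\mathbf{Z}$, are bounded: in $\mathcal{E}$ they are at most $\max(1,\deg P)$. By Friedland and Milnor \cite{FM}, the loxodromic automorphisms are exactly the elements that act as hyperbolic isometries of the tree.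

\begin{lemma}\label{lem:tree}
Let $g,h$ be elements of a group that acts on a tree without inverting edges.
\begin{itemize}
\item[(a)] If $g$ and $h$ are hyperbolic, then $gh$ or $gh^{-1}$ is hyperbolic.
\item[(b)] If $g$ and $h$ fix vertices but have no common fixed vertex, then $gh$ is hyperbolic.
\end{itemize}
\end{lemma}

\begin{proof}
We use the following criterion. Let $\pi$ be a path of positive length without backtracking from a vertex $V$ to $sV$, and assume that $\pi$ followed by $s\pi$ does not backtrack at $sV$. Then $s$ is hyperbolic. Indeed, the concatenation of the paths $s^n\pi$, $n\ge0$, never backtracks, so it is a geodesic ray and the distance from $V$ to $s^nV$ is unbounded; if $s$ fixed a vertex $W$, this distance would be at most twice the distance from $V$ to $W$.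

(a) Suppose first that the axes are disjoint, with bridge $[P,Q]$, $P\in\mathsf{X}_g$, $Q\in\mathsf{X}_h$. Let $\pi$ be the path $h^{-1}Q\to Q\to P\to gP\to gQ$, which runs along $\mathsf{X}_h$, the bridge, $\mathsf{X}_g$, and the bridge $g[P,Q]$ from $\mathsf{X}_g$ to $g\mathsf{X}_h$. It ends at $gQ=gh(h^{-1}Q)$, and $gh\,\pi$ begins with $g[Q,hQ]\subset g\mathsf{X}_h$. At each of the vertices $Q$, $P$, $gP$, $gQ$ we pass between a line and a bridge that meets this line in one point, so there is no backtracking, and $gh$ is hyperbolic.

Suppose now that the axes meet. Their intersection is connected. After replacing $h$ by $h^{-1}$ if necessary, either it is one vertex, or $g$ and $h$ translate along it in the same direction. Let $P$ be a vertex of the intersection. The path $\pi=[h^{-1}P,P]\cup[P,gP]$ does not backtrack at $P$, for otherwise $h$ and $g$ would move in opposite directions along a common edge; for the same reason $[g^{-1}P,P]\cup[P,hP]$ does not backtrack at $P$. The path $\pi$ joins $h^{-1}P$ to $gP=gh(h^{-1}P)$, and $gh\,\pi$ begins with $g[P,hP]$. The junction at $gP$ is the image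 under $g$ of the second path. So $gh$ is hyperbolic.

(b) Let $[P,Q]$ be the bridge from $\operatorname{Fix}(g)\ni P$ to $\operatorname{Fix}(h)\ni Q$, and let $e_P$, $e_Q$ be its edges at $P$ and $Q$. Then $ge_P\ne e_P$ and $he_Q\neq e_Q$, since otherwise the bridge could be shortened. So $\pi=[Q,P]\cup g[P,Q]$ has no backtracking and joins $Q$ to $gQ=ghQ$. Its last edge is $ge_Q$, and the first edge of $gh\,\pi$ is $ghe_Q\ne ge_Q$.
\end{proof}

\subsection*{Invariant curves}
By an algebraic curve we mean a Zariski closed subset of $\mathbf{C}^2$ of pure dimension one. The next lemma is the geometric property of loxodromic maps that closes the proof; it is used twice in Section~\ref{sec:end}.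

\begin{lemma}\label{lem:curve}
A loxodromic automorphism $\gamma$ preserves no algebraic curve.
\end{lemma}

\begin{proof}
After conjugation, $\gamma=h=(h',h'')$ is as in Lemma~\ref{lem:deg}, with $d\ge2$. Suppose $h$ preserves a curve. It permutes the irreducible components, so after replacing $h$ by a power we have $h(C)=C$ with $C$ irreducible. Let $\bar C$ be the closure of $C$ in $\mathbf{P}^2$, let $L_\infty$ be the line at infinity, and let $I^+=[1:0:0]$, $I^-=[0:1:0]$. In the chart $u=x/y$, $t=1/y$, the set $L_\infty\setminus\{I^+\}$ is $\{t=0\}$ and $I^-$ is the origin. By Lemma~\ref{lem:deg}, $t^dh''=c+tR_1(u,t)$ and $t^dh'=tR_2(u,t)$ with polynomials $R_1,R_2$. Hence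
\[
t\circ h=\frac{t^d}{c+tR_1},\qquad u\circ h=\frac{tR_2}{c+tR_1}.
\]
So $h$ extends regularly to a neighborhood of $L_\infty\setminus\{I^+\}$ and maps $L_\infty\setminus\{I^+\}$ to $I^-$.

We may assume $I^-\in\bar C$. Indeed, $\bar C$ meets $L_\infty$. If it does so at a point other than $I^+$, the image $I^-$ of this point lies in $\bar C$ by continuity. Otherwise $I^+\in\bar C$. Let $\iota(x,y)=(y,x)$; then $\iota h_i^{-1}\iota(x,y)=(y,\delta_i^{-1}p_i(y)-\delta_i^{-1}x)$ is a generalized H\'enon transformation, and we replace $(h,C)$ by $(\iota h^{-1}\iota,\iota C)$, which exchanges $I^+$ and $I^-$.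

The map $h|_C$ induces an automorphism $\tilde h$ of the normalization $\tilde C$ of $\bar C$, a smooth projective curve. Since $h$ is regular at $I^-$ and fixes it, $\tilde h$ maps the finite nonempty set of points of $\tilde C$ above $I^-$ into itself, so some power $\tilde h^N$, $N\ge1$, fixes such a point $\tilde P$. The function $t$ vanishes at $\tilde P$ to a finite order $e\ge1$, because $\bar C\neq L_\infty$. As $\tilde h^N$ is an automorphism of $\tilde C$ fixing $\tilde P$, the function $t\circ h^N$ vanishes at $\tilde P$ to order $e$. But near $I^-$ it equals $t^{d^N}$ times a unit, so the order is $ed^N\neq e$.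
\end{proof}

\section{Zariski density and reduction to a number field}\label{sec:reduction}

To use arithmetic we must replace the complex coefficients of $\Gamma$ and $\psi$ by algebraic numbers. The generators have finitely many coefficients and can be specialized, but two things could go wrong: Zariski density could be lost, and $\psi$ has infinitely many coefficients, each of which could acquire a pole. Lemma~\ref{lem:Z} expresses density by one inequality, and Lemma~\ref{lem:E} then controls all degrees at once.

Recall the list of proper algebraic subgroups of $\mathsf{SL}_2$ over an algebraically closed field of characteristic $0$. Such a subgroup is contained in a Borel subgroup (a conjugate of the group of upper triangular matrices), or in the normalizer of a torus (a conjugate of the group of diagonal and antidiagonal matrices, in which the diagonal torus has index two), or it is one of the three binary polyhedral groups, of orders $24$, $48$, $120$, whose elements have orders in $\{1,2,3,4,5,6,8,10\}$. Borel subgroups and normalizers of tori are solvable. For $A,B\in\mathsf{SL}_2$ put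
\[
\chi(A,B)=\operatorname{tr}\,[A^{120},B^{120}]-2,\qquad [U,V]=UVU^{-1}V^{-1}.
\]

\begin{lemma}\label{lem:Z}
Let $A,B\in\mathsf{SL}_2(\mathbf{C})$. If $\chi(A,B)\ne0$, then $\langle A,B\rangle$ is Zariski dense. Conversely, every Zariski dense subgroup $G$ of $\mathsf{SL}_2(\mathbf{C})$ contains $A,B$ with $\chi(A,B)\neq0$.
\end{lemma}

\begin{proof}
Suppose $A,B$ lie in a proper algebraic subgroup. In a Borel subgroup, commutators are triangular with diagonal entries $1$. In the normalizer of a torus, $A^2$ and $B^2$ lie in the torus and commute. In a binary polyhedral group, $A^{120}=1$. In each case $\chi(A,B)=0$. For the converse, $G\times G$ is Zariski dense in $\mathsf{SL}_2\times\mathsf{SL}_2$, and $\chi$ is not identically zero: for $U=\left(\begin{smallmatrix}1&n\\0&1\end{smallmatrix}\right)$ and $V=\left(\begin{smallmatrix}1&0\\n&1\end{smallmatrix}\right)$, multiplying out gives $\operatorname{tr}[U,V]=2+n^4$, and for $n=120$ both matrices are $120$-th powers.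
\end{proof}

\begin{lemma}\label{lem:E}
Let $G$ be a Zariski dense subgroup of $\mathsf{SL}_2(\mathbf{C})$ and let $h\colon\mathbf{C}^2\to\mathbf{C}^2$ be a homogeneous polynomial map of degree $n\ge2$ with $h\circ A=A\,h$ for all $A\in G$. Then $h=0$.
\end{lemma}

\begin{proof}
The condition is closed in $A$, so it holds for all $A\in\mathsf{SL}_2(\mathbf{C})$. For $A=\operatorname{diag}(s,s^{-1})$ it says that a monomial $x^iy^j$ can occur in the first component only if $i-j=1$, and in the second only if $i-j=-1$. So $h=0$ if $n$ is even, and $h=(\alpha x^{m+1}y^m,\alpha'x^my^{m+1})$ if $n=2m+1$, $m\ge1$. For $A(x,y)=(x+y,y)$ the second components give $\alpha'(x+y)^my^{m+1}=\alpha'x^my^{m+1}$, so $\alpha'=0$. For $A(x,y)=(x,x+y)$ the first components give $\alpha x^{m+1}(x+y)^m=\alpha x^{m+1}y^m$, so $\alpha=0$.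
\end{proof}

\begin{corollary}\label{cor:unique}
If $\Gamma_0$ is contained and Zariski dense in $\mathsf{SL}_2(\mathbf{C})$, at most one formal map $\psi=\mathrm{id}+O(2)$ linearizes $\Gamma$.
\end{corollary}

\begin{proof}
If $\psi$ and $\psi'$ both do, then $\psi^{-1}\psi'=\mathrm{id}+h$ commutes with $\Gamma_0$, and so does each homogeneous part of $h=O(2)$. Lemma~\ref{lem:E} gives $h=0$.
\end{proof}

\begin{proposition}\label{prop:reduction}
Suppose Theorem~\ref{thm:A} is false. Then there are a number field $k_0\subset\mathbf{C}$, a finitely generated group $\Gamma\subset\operatorname{Aut}(\mathbf{C}^2)$ fixing $o$ whose elements have coefficients in $k_0$, and a formal map $\psi=\mathrm{id}+O(2)$ with coefficients in $k_0$ that linearizes $\Gamma$, such that $\Gamma_0$ is contained and Zariski dense in $\mathsf{SL}_2(\mathbf{C})$ and $\Gamma$ contains a loxodromic element $\gamma_0$ with $\operatorname{tr}A_{\gamma_0}\ne\pm2$.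
\end{proposition}

\begin{proof}
Let $\Gamma,\psi$ be a counterexample and $\gamma_0\in\Gamma$ loxodromic. By Lemma~\ref{lem:deg}, $\gamma_0$ has infinite order, hence so does $A_{\gamma_0}$.

\emph{Step 1: the trace.} Suppose $\operatorname{tr}A_{\gamma_0}=\pm2$. Then $A_{\gamma_0}=\pm(1+X)$ with $X^2=0$, $X\ne0$, and $A_{\gamma_0}^n=1+nX$ for even $n$. As $\Gamma_0$ is not contained in a Borel subgroup, there is $\sigma\in\Gamma$ with $A_\sigma\ker X\ne\ker X$. Put $X'=A_\sigma XA_\sigma^{-1}$. Write $X(z)=\ell(z)e$ and $X'(z)=\ell'(z)e'$ with linear forms $\ell,\ell'$; the vectors $e,e'$ span $\ker X=\ker\ell$ and $\ker X'=\ker\ell'$, which are distinct lines, so $\operatorname{tr}(XX')=\ell(e')\ell'(e)\ne0$. For even $n\ge2$, Lemma~\ref{lem:tree}(a) shows that one of the elements $\gamma_0^n(\sigma\gamma_0^n\sigma^{-1})^{\pm1}$ is loxodromic. The trace of its linear part $(1+nX)(1\pm nX')$ is $2\pm n^2\operatorname{tr}(XX')$, which is different from $2$ and, for large $n$, from $-2$. We replace $\gamma_0$ by this element.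

\emph{Step 2: finite generation.} By Lemma~\ref{lem:Z} there are $\sigma_1,\sigma_2\in\Gamma$ with $\chi(A_{\sigma_1},A_{\sigma_2})\ne0$, and we replace $\Gamma$ by $\langle\gamma_0,\sigma_1,\sigma_2\rangle$.

\emph{Step 3: specialization of the group.} Write $\gamma_0=\eta h_1\cdots h_m\eta^{-1}$ with $h_i=(y,p_i(y)-\delta_ix)$. Let $R\subset\mathbf{C}$ be the $\mathbf{Q}$-algebra generated by the coefficients of $\gamma_0^{\pm1},\sigma_1^{\pm1},\sigma_2^{\pm1},\eta^{\pm1},h_1,\dots,h_m$ and by the inverses of the $\delta_i$, of the leading coefficients of the $p_i$, of $\chi(A_{\sigma_1},A_{\sigma_2})$ and of $(\operatorname{tr}A_{\gamma_0})^2-4$. Let $\mathfrak{m}$ be a maximal ideal of $R$. By the Nullstellensatz, a field that is finitely generated as a $\mathbf{Q}$-algebra is finite over $\mathbf{Q}$; so $k_0=R/\mathfrak{m}$ is a number field, which we embed in $\mathbf{C}$. Reduction of coefficients modulo $\mathfrak{m}$ respects composition, so it maps $\Gamma$ onto a group $\bar\Gamma\subset\operatorname{Aut}(\mathbf{C}^2)$ fixing $o$, with $\bar\Gamma_0\subset\mathsf{SL}_2(k_0)$. Units of $R$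 have nonzero image in $k_0$. Hence the $\bar h_i$ are generalized H\'enon transformations and $\bar\gamma_0=\bar\eta\bar h_1\cdots\bar h_m\bar\eta^{-1}$ is loxodromic, $\operatorname{tr}A_{\bar\gamma_0}\ne\pm2$, and $\bar\Gamma_0$ is Zariski dense by Lemma~\ref{lem:Z}.

\emph{Step 4: specialization of $\psi$.} We show by induction on $n$ that $\psi_n$ has coefficients in the local ring $R_\mathfrak{m}\subset\mathbf{C}$. The equations \eqref{eq:lin} for the three generators form a linear system $\Phi_n\psi_n=\mathrm{rhs}_n$, where the matrix $\Phi_n$ has $2(n+1)$ columns and entries in $R$, and $\mathrm{rhs}_n$ has entries in $R_\mathfrak{m}$ by induction. The kernel of $\Phi_n\bmod\mathfrak{m}$ consists of homogeneous maps of degree $n$ that commute with the generators of $\bar\Gamma_0$, so it is zero by Lemma~\ref{lem:E}. Thus some minor of size $2(n+1)$ of $\Phi_n$ is a unit of $R_\mathfrak{m}$, and Cramer's rule applied to the corresponding rows gives the claim. Reducing the identities $f\psi=\psi A_f$ modulo $\mathfrak{m}R_\mathfrak{m}$, we see that $\bar\psi$ linearizes $\bar\Gamma$.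
\end{proof}

Step 4 is the first place where density is essential. For a single map, the divisors $\lambda^n-1$ that appear in \eqref{eq:lin} impose infinitely many conditions on $\mathfrak{m}$; here the single condition $\chi\not\equiv0$ suffices.

\medskip
From now until the end of Section~\ref{sec:end} we assume that Theorem~\ref{thm:A} is false, we fix $\Gamma$, $\psi$, $k_0$ as in Proposition~\ref{prop:reduction}, and we look for a contradiction.

\section{A matrix in almost every $p$-adic closure}\label{sec:beta}

For a place $w$ of a number field $k$, we write $k_w$ for the completion and $|\cdot|_w$ for the absolute value that extends the usual or the $p$-adic absolute value of $\mathbf{Q}$; it satisfies the triangle inequality. If $w$ is finite, $O_w=\{|z|_w\le1\}$ is the ring of integers of $k_w$ and $F_w$ is its finite residue field. With $n_w=[k_w:\mathbf{Q}_p]$ or $[k_w:\mathbf{R}]$, the product formula states that $\sum_wn_w\log|z|_w=0$ for $z\in k^*$; all but finitely many terms vanish. By Kronecker's theorem, if $|z|_w=1$ for all $w$, then $z$ is a root of unity. ``Almost all'' means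 all but finitely many.

\subsection*{The group $\Delta$}
In the model, the multipliers were dense in $\mathbf{Z}_p$. Here we want the linear parts to be dense in a group $\mathsf{SL}_2(O_v)$, where $v$ is a place of the field generated by the traces. This can fail for the following reason: if $g\in\mathsf{GL}_2(\mathbf{Q})$, the matrix $g/\sqrt{\det g}$ has determinant one and its trace generates in general a quadratic field, while its image in $\mathsf{PGL}_2$ is rational. Its square $g^2/\det g$ has rational trace. We avoid the phenomenon by choosing a subgroup whose trace field does not shrink under passage to squares.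

Let $\mathcal{F}$ be the set of finitely generated subgroups $\Delta\subset\Gamma$ such that $\Delta_0$ is Zariski dense in $\mathsf{SL}_2(\mathbf{C})$ and $\Delta$ contains a loxodromic element with diagonalizable linear part. Then $\Gamma\in\mathcal{F}$. We fix $\Delta\in\mathcal{F}$ for which the trace field $K=\mathbf{Q}(\operatorname{tr}A:A\in\Delta_0)\subset k_0$ has minimal degree, and a loxodromic $\gamma\in\Delta$ with $a=A_\gamma$ diagonalizable.

\begin{lemma}\label{lem:squares}
Let $\Delta_0^{(2)}$ be the subgroup of $\Delta_0$ generated by all squares. The traces of the elements of $\Delta_0^{(2)}$ generate $K$.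
\end{lemma}

\begin{proof}
The subgroup $\Delta^{(2)}\subset\Delta$ generated by squares is normal, and the quotient is a finitely generated group of exponent two, hence abelian and finite. A subgroup of finite index of a finitely generated group is finitely generated. The Zariski closure of $\Delta_0^{(2)}$ has finite index in the connected group $\mathsf{SL}_2(\mathbf{C})$, so it is the whole group. Finally $\gamma^2\in\Delta^{(2)}$. Thus $\Delta^{(2)}\in\mathcal{F}$; its trace field is contained in $K$, and equal to $K$ by minimality.
\end{proof}

Let $\lambda^{\pm1}$ be the eigenvalues of $a$ and put $k=k_0(\lambda)$. Since $\gamma$ has infinite order and $a$ is diagonalizable, $\lambda$ is not a root of unity. So there is a place $v_0$ of $k$ with $|\lambda|_{v_0}\ne1$, and after exchanging the names of the eigenvalues,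
\[
|\lambda|_{v_0}>1 .
\]
Conjugating $\Delta$ and $\psi$ by an element of $\mathsf{GL}_2(k)$, we assume $a=\operatorname{diag}(\lambda,\lambda^{-1})$; we still have $\psi=\mathrm{id}+O(2)$, and everything is defined over $k$.

\subsection*{The matrix $\beta$}
The analogue of the multiplier $1/2$ is a matrix $\beta$ that commutes with $a$, is multiplicatively independent of $a$ (for $\beta=a^n$ the map $\psi\beta\psi^{-1}=\gamma^n$ carries no new information), and lies in the $w$-adic closure of $\Delta_0$ for almost all $w$. For the last property we take $\beta$ of determinant one in the $K$-algebra generated by $a$.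

A number field has infinitely many primes of degree one, that is, with residue field $\mathbf{F}_p$. Choose such a prime $\mathfrak{q}$ of $\mathbf{Q}(\lambda)$ at which $\lambda$ and $\lambda^2-1$ are units. Since the residue field is $\mathbf{F}_p$, there are infinitely many integers $c$ with $c\equiv-\lambda\pmod{\mathfrak{q}}$; fix one with $c\ne-\lambda^{\pm1}$. By Cayley--Hamilton, $a+a^{-1}=\operatorname{tr}a$, so $(c+a)(c+a^{-1})$ is the scalar $\nu_0=c^2+c\operatorname{tr}a+1=(c+\lambda)(c+\lambda^{-1})\in K^*$. Put
\begin{equation}\label{eq:beta}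
\beta=(c+a)(c+a^{-1})^{-1}=\nu_0^{-1}(c+a)^2=\operatorname{diag}(\mu,\mu^{-1}),\qquad\mu=\frac{c+\lambda}{c+\lambda^{-1}} .
\end{equation}

\begin{lemma}\label{lem:indep}
If $\mu^m=\lambda^l$ with $m,l\in\mathbf{Z}$, then $m=l=0$.
\end{lemma}

\begin{proof}
We have $c+\lambda\equiv0$ and $c+\lambda^{-1}\equiv\lambda^{-1}(1-\lambda^2)\not\equiv0$ modulo $\mathfrak{q}$. So $\mu$ has positive $\mathfrak{q}$-adic valuation while $\lambda$ has valuation zero. This gives $m=0$, and then $l=0$ since $\lambda$ is not a root of unity.
\end{proof}

\begin{proposition}\label{prop:closure}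
For almost all finite places $w$ of $k$, the matrix $\beta$ lies in the closure of $\Delta_0$ in $\mathsf{SL}_2(k_w)$.
\end{proposition}

\begin{proof}
We first fix finitely many auxiliary elements. As $\Delta_0$ is Zariski dense, it fixes no line in $\mathbf{C}^2$, and Burnside's theorem says that it spans $M_2(\mathbf{C})$; choose $x_1,\dots,x_4\in\Delta_0$ that form a basis of $M_2(k)$. Let $T\in\mathsf{GL}_4(k)$ be the matrix of the $x_i$ in the basis of elementary matrices $E_{ij}$. The trace form has determinant $-1$ in the basis $E_{ij}$, so $\mathcal{G}=\det(\operatorname{tr}x_ix_j)=-\det(T)^2\in K^*$. Choose $A,B\in\Delta_0$ with $\chi(A,B)\in K^*$ (Lemma~\ref{lem:Z}). Choose $y_1,\dots,y_r\in\Delta_0^{(2)}$ with $K=\mathbf{Q}[\operatorname{tr}y_1,\dots,\operatorname{tr}y_r]$ (Lemma~\ref{lem:squares}); since the ring of integers $O_K$ is a finitely generated $\mathbf{Z}$-module, there is an integer $M\ge1$ with $O_K\subset\mathbf{Z}[1/M][\operatorname{tr}y_1,\dots,\operatorname{tr}y_r]$.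

Let $w$ be a finite place of $k$, above the place $v$ of $K$ and the prime $p$, such that $\Delta_0\subset\mathsf{SL}_2(O_w)$, the elements $\mathcal{G}$, $\nu_0$, $\chi(A,B)$, $M$ are units at $w$, $p\ge7$, and $v$ is unramified over $p$, so that $pO_v$ is the maximal ideal of $O_v$. As $\Delta_0$ is finitely generated, almost all $w$ qualify.

\emph{Step 1: descent to $O_v$.} The matrices in $\Delta_0$ have entries in $O_w$ but only their traces are known to lie in $K\cap O_w\subset O_v$. We show that some conjugation $\iota_v$ by an element of $\mathsf{GL}_2(k_w)$ maps $\Delta_0$ and $\beta$ into $\mathsf{SL}_2(O_v)$. Let $\Lambda=\bigoplus O_vx_i\subset M_2(O_w)$. For $z=\sum c_ix_i\in\Delta_0$, the $c_i$ solve the system $\sum_ic_i\operatorname{tr}(x_ix_j)=\operatorname{tr}(zx_j)$, whose coefficients lie in $O_v$ and whose determinant $\mathcal{G}$ is a unit; so $c_i\in O_v$. Hence $\Delta_0\subset\Lambda$; in particular $1$ and the $x_ix_j$ lie in $\Lambda$, which is therefore an $O_v$-algebra, and $\beta=\nu_0^{-1}(c+a)^2\in\Lambda$. Since $\det T$ is a unit at $w$, we have $\Lambda\otimes_{O_v}O_w=M_2(O_w)$,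 and therefore $(\Lambda/p\Lambda)\otimes_{F_v}F_w=M_2(F_w)$. So $\Lambda/p\Lambda$ is a central simple $F_v$-algebra of dimension four, that is, a division algebra or $M_2(F_v)$; finite division rings are commutative, so $\Lambda/p\Lambda\cong M_2(F_v)$.

The idempotent $E_{11}$ lifts to an idempotent $e\in\Lambda$: start from any lift and iterate $t\mapsto t'=3t^2-2t^3$, which converges because $t'-t$ is a multiple of $t^2-t$ and $t'^2-t'$ is a multiple of $(t^2-t)^2$. The module $\Lambda e$ is a direct summand of $\Lambda$, hence free over $O_v$, of rank $\dim M_2(F_v)E_{11}=2$. Left multiplication defines a homomorphism of $O_v$-algebras $\iota_v\colon\Lambda\to\operatorname{End}_{O_v}(\Lambda e)\cong M_2(O_v)$ between free modules of rank four. Modulo $p$ it is the action of $M_2(F_v)$ on columns, an isomorphism; so its determinant is a unit and $\iota_v$ is an isomorphism. Extending scalars to $k_w$ gives an automorphism of the $k_w$-algebra $M_2(k_w)$, which is a conjugation by the Skolem--Noether theorem. Thus $\iota_v$ preserves traces and determinants and is a homeomorphism. It remains to prove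 that $\iota_v(\Delta_0)$ is dense in $\mathsf{SL}_2(O_v)$. We now identify $\Delta_0$ with $\iota_v(\Delta_0)$.

\emph{Step 2: $\Delta_0$ maps onto $\mathsf{SL}_2(F_v)$.} Let $H$ be the image of $\Delta_0$ in $\mathsf{PSL}_2(F_v)\subset\mathsf{PGL}_2(\overline{F_v})$, and denote reduction modulo $p$ by a bar. Dickson's theorem lists the finite subgroups of $\mathsf{PGL}_2(\overline{F_v})$; for $p\ge7$ such a group fixes a point of the projective line, or is cyclic or dihedral of order prime to $p$, or is isomorphic to $A_4$, $S_4$ or $A_5$, or is conjugate to $\mathsf{PSL}_2(F')$ or $\mathsf{PGL}_2(F')$ for a finite subfield $F'\subset\overline{F_v}$. If $H$ fixes a point, $\bar A$ and $\bar B$ are simultaneously triangular over $\overline{F_v}$. If $H$ is cyclic or dihedral, the images of $\bar A^2$ and $\bar B^2$ lie in one cyclic group, whose preimage in $\mathsf{SL}_2(F_v)$ is generated by one element and the center, hence abelian. If $H$ is $A_4$, $S_4$ or $A_5$, its elements have order at most five, so $\bar A^{60}=\pm1$. In these three cases $\chi(\bar A,\bar B)=0$, contrary to the choice of $w$.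

So $H$ is conjugate to $\mathsf{PSL}_2(F')$ or $\mathsf{PGL}_2(F')$ by some $g\in\mathsf{GL}_2(\overline{F_v})$. As $\mathsf{PSL}_2(F')$ has index two in $\mathsf{PGL}_2(F')$, it contains all squares. Hence for each $j$ there is $z_j\in\mathsf{SL}_2(F')$ such that $\bar y_j$ and $gz_jg^{-1}$ have the same image in $\mathsf{PGL}_2(\overline{F_v})$; both have determinant one, so $\bar y_j=\pm gz_jg^{-1}$ and $\operatorname{tr}\bar y_j\in F'$. The field $F_v$ is the image of $O_K$, which lies in the ring generated by $\mathbf{F}_p$ and the $\operatorname{tr}\bar y_j$ because $p\nmid M$. So $F_v\subset F'$, and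
\[
|H|\ge|\mathsf{PSL}_2(F')|\ge|\mathsf{PSL}_2(F_v)|\ge|H| .
\]
Thus $H=\mathsf{PSL}_2(F_v)$, and the image of $\Delta_0$ in $\mathsf{SL}_2(F_v)$ has index at most two. The group $\mathsf{SL}_2(F_v)$ is perfect for $|F_v|\ge4$, so it has no subgroup of index two.

\emph{Step 3: lifting.} Let $\mathcal{H}$ be the closure of $\Delta_0$ in $\mathsf{SL}_2(O_v)$, and let $G_n$ be the group of elements of $\mathsf{SL}_2(O_v)$ that are congruent to $1$ modulo $p^n$. For $n\ge1$ the map $\pi_n\colon1+p^nY\mapsto\bar Y$ is a homomorphism from $G_n$ to the additive group $\mathfrak{sl}_2(F_v)$ of trace zero matrices (because $1=\det(1+p^nY)=1+p^n\operatorname{tr}Y+p^{2n}\det Y$), with kernel $G_{n+1}$. We claim that $\pi_n(\mathcal{H}\cap G_n)=\mathfrak{sl}_2(F_v)$ for all $n\geq1$.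

Let $X\in M_2(F_v)$ with $X^2=0$. By Step 2 there is $h=1+Y\in\mathcal{H}$ with $\bar Y=X$, and $Y^2\in pM_2(O_v)$. In
\[
h^p=1+pY+\sum_{2\le j<p}\binom pjY^j+Y^p
\]
the terms of the sum are divisible by $p^2$, and so is $Y^p=(Y^2)^2Y^{p-4}$. Hence $h^p\in G_1$ and $\pi_1(h^p)=X$. The matrices $zE_{12}$, $zE_{21}$ and $z(E_{11}-E_{12}+E_{21}-E_{22})$, $z\in F_v$, have square zero and generate $\mathfrak{sl}_2(F_v)$ additively. This is the claim for $n=1$. For $n\ge1$, the binomial formula gives $(1+p^nY)^p\equiv1+p^{n+1}Y\pmod{p^{n+2}}$, since the terms with $2\le j<p$ are divisible by $p^{2n+1}$ and the last one by $p^{pn}$; so the claim for $n$ implies the claim for $n+1$.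

Step 2 gives $\mathsf{SL}_2(O_v)=\mathcal{H}G_1$, and the claim gives $G_n=(\mathcal{H}\cap G_n)G_{n+1}$. Hence $\mathsf{SL}_2(O_v)=\mathcal{H}G_n$ for all $n$, and the closed subgroup $\mathcal{H}$ is everything.
\end{proof}

We now introduce the main object of the proof, the formal map
\[
\theta=\psi\beta\psi^{-1},
\]
with coefficients in $k$. It commutes with $\gamma=\psi a\psi^{-1}$, because $\beta$ commutes with $a$.

\begin{corollary}\label{cor:integral}
There is a finite set $S$ of places of $k$, containing $v_0$ and the archimedean places, such that $\theta$ and $\theta^{-1}$ have coefficients in $O_w$ for all $w\notin S$.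
\end{corollary}

\begin{proof}
Let $w$ be a finite place at which Proposition~\ref{prop:closure} holds and at which the generators of $\Delta$ and their inverses have integral coefficients; then every element of $\Delta$ has coefficients in $O_w$. Each coefficient of $\psi g\psi^{-1}$ is a polynomial over $k$ in the entries of the matrix $g$. If $a_n\in\Delta_0$ tends to $\beta$ in $\mathsf{SL}_2(k_w)$, the coefficients of $\theta$ are limits of coefficients of the maps $\psi a_n\psi^{-1}\in\Delta$, and $O_w$ is closed. For $\theta^{-1}$ use $a_n^{-1}\to\beta^{-1}$.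
\end{proof}

\section{Convergence at every place}\label{sec:conv}

At the places of $S$ the product formula needs geometric bounds on the coefficients of $\theta$, that is, convergence. Nothing of this kind is given: even if the original $\psi$ converges, as in the Question, this concerns one embedding in $\mathbf{C}$ and does not survive specialization. There are two difficulties. At a place where $|\lambda|=1$, the divisors $\lambda^n-1$ are small. At every place, the eigenvalues $\lambda,\lambda^{-1}$ are resonant, so that $\gamma$ has many formal linearizations, most of them divergent. We first construct one convergent linearization of $\gamma$, and then use a second element of $\Delta$ to compare it with $\psi$.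

Fix a place $w$ of $k$ and write $|\cdot|=|\cdot|_w$. For a series $u=\sum u_{ij}x^iy^j$ over $k_w$ and $r>0$, put $\|u\|_r=\sum|u_{ij}|r^{i+j}$; for a pair of series, take the maximum over the two components. A series or formal map is \emph{convergent} if $\|\cdot\|_r<\infty$ for some $r>0$. We use three properties.
\begin{itemize}
\item[(N1)] $\|uv\|_r\le\|u\|_r\|v\|_r$ for series $u,v$.
\item[(N2)] If $u$ is a formal map with $\|u\|_r\le R$, then $\|G\circ u\|_r\le\|G\|_R$.
\item[(N3)] If $0<s<r/2$ and $u,v$ are formal maps with $\|u\|_{r-2s},\|v\|_{r-2s}\le s$, then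
\[
\|G\circ(\mathrm{id}+u)-G\circ(\mathrm{id}+v)\|_{r-2s}\le s^{-1}\|G\|_r\|u-v\|_{r-2s}.
\]
\end{itemize}
Property (N2) follows from (N1) monomial by monomial. For (N3), the components of $\mathrm{id}+u$ and $\mathrm{id}+v$ have norm at most $r-s$; changing one factor at a time in a monomial of degree $n$ gives the bound $n(r-s)^{n-1}\|u-v\|_{r-2s}$, and $n(r-s)^{n-1}s\le((r-s)+s)^n=r^n$. By (N2), compositions of convergent maps converge. Inverses converge too: if $H=O(2)$ is convergent, then $\|H\|_r\le r/6$ for small $r$, and with $s=r/3$ the map $u\mapsto-H\circ(\mathrm{id}+u)$ is a contraction of the complete space $\{u=O(2):\|u\|_{r-2s}\le s\}$; its fixed point gives the inverse $\mathrm{id}+u$ of $\mathrm{id}+H$.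

\begin{lemma}\label{lem:small}
There are $c_1>0$ and $\tau\ge0$ such that $|\lambda^n-1|\ge c_1|n|^{-\tau}$ for all integers $n\ne0$.
\end{lemma}

\begin{proof}
If $|\lambda|\ne1$, then $|\lambda^n-1|\ge\bigl||\lambda|^n-1\bigr|\ge1-\min(|\lambda|,|\lambda|^{-1})$.

Let $w$ be archimedean and $\lambda=e^{i\alpha}$, $|\alpha|\le\pi$. Let $m$ be an integer with $|n\alpha-2m\pi|\le\pi$; then $|2m|\le|n|+1$. The number $i(n\alpha-2m\pi)=n\log\lambda-2m\log(-1)$ is a linear form in logarithms of two fixed algebraic numbers, with integer coefficients bounded by $|n|+1$, and it is nonzero since $\lambda$ is not a root of unity. Baker's theorem \cite[Theorem~3.1]{Baker} bounds its absolute value below by $(|n|+1)^{-\tau}\ge(2|n|)^{-\tau}$ for some $\tau$ independent of $n$. We conclude with $|e^{it}-1|\ge\frac2\pi|t|$ for $|t|\le\pi$.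

Let $w$ lie above $p$ and $|\lambda|=1$. The unit groups of the finite quotients of $O_w$ are finite, so $|\lambda^{q}-1|<p^{-1/(p-1)}$ for some $q\ge1$. On the group $\{|z-1|<p^{-1/(p-1)}\}$ the $p$-adic logarithm satisfies $|\log z|=|z-1|$, so $|z^n-1|=|n|_p|z-1|$. Since $\lambda^{nq}-1$ is a multiple of $\lambda^n-1$ in $O_w$, we get $|\lambda^n-1|\ge|\lambda^{nq}-1|=|n|_p|\lambda^q-1|$, and $|n|_p$ is at least the inverse of the usual absolute value of $n$.
\end{proof}

For a formal map $h$ put $h^a=a^{-1}ha$. This operation multiplies the monomial $x^iy^j$ by $\lambda^\omega$, where $\omega=i-j-1$ in the first component and $\omega=i-j+1$ in the second. The monomial is \emph{resonant} if $\omega=0$.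

\begin{lemma}\label{lem:newton}
Let $f=a(\mathrm{id}+F)$, $F=O(2)$, be a convergent map over $k_w$ that is conjugate to $a$ by a formal map $\mathrm{id}+O(2)$. Then $f$ is conjugate to $a$ by a convergent map $\mathrm{id}+O(2)$.
\end{lemma}

\begin{proof}
We use Newton's method, removing at each step the terms of degrees $N+1$ to $2N$. The loss caused by small divisors is then polynomial in $N$, while the error is squared and $N$ is doubled. Resonant terms cannot be removed, and the hypothesis guarantees that they are absent.

\emph{Step 1: if $F=O(N+1)$, $N\ge1$, then $F_{\le2N}$ has no resonant terms.} Let $f=\Phi a\Phi^{-1}$, that is, $\mathrm{id}+F=\Phi^a\Phi^{-1}$. Suppose $\Phi=\mathrm{id}+\phi_m+O(m+1)$ with $\phi_m$ homogeneous of degree $m$, $2\le m\le N$. Then $\mathrm{id}+F=\mathrm{id}+\phi_m^a-\phi_m+O(m+1)$, so $\phi_m^a=\phi_m$. Hence $\mathrm{id}+\phi_m$ commutes with $a$, and we may replace $\Phi$ by $\Phi(\mathrm{id}+\phi_m)^{-1}=\mathrm{id}+O(m+1)$. After finitely many steps $\Phi=\mathrm{id}+\phi$ with $\phi=O(N+1)$. For $u,u'=O(N+1)$ we have $u\circ(\mathrm{id}+u')=u+O(2N+1)$, so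 $F=\phi^a-\phi+O(2N+1)$, and $\phi^a-\phi$ has no resonant terms.

\emph{Step 2: one Newton step.} Let $F=O(N+1)$ with $\|F\|_r<\infty$, and put $C_N=\max(1,c_1^{-1}(2N+1)^\tau)$. Let $\eta\ge C_N\|F\|_r$ and $0<s<r/2$ satisfy $3\eta\le s$. By Step 1 there is a polynomial map $h$ without resonant terms, with degrees in $[N+1,2N]$, such that $h^a-h=F_{\le2N}$. Put $H=h^a$. The coefficients of $h$ and $H$ are those of $F$ divided by $\lambda^\omega-1$ and $1-\lambda^{-\omega}$ respectively, with $0<|\omega|\le2N+1$. By Lemma~\ref{lem:small}, $\|F\|_r,\|h\|_r,\|H\|_r\le\eta$. From $(\mathrm{id}+h)a=a(\mathrm{id}+H)$ we get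
\[
(\mathrm{id}+h)^{-1}f(\mathrm{id}+h)=a(\mathrm{id}+F_+),\qquad(\mathrm{id}+H)(\mathrm{id}+F_+)=(\mathrm{id}+F)(\mathrm{id}+h).
\]
So $u=F_+$ solves $u=h+F\circ(\mathrm{id}+h)-H\circ(\mathrm{id}+u)$, and it is the only formal solution $u=O(2)$, because $H=O(2)$ and the equation determines $u$ degree by degree. On the complete space $\{u=O(2):\|u\|_{r-2s}\le s\}$ the right side has norm at most $3\eta\le s$ by (N2), and is Lipschitz in $u$ with constant $\eta/s\le1/3$ by (N3). Its fixed point is $F_+$, so $\|F_+\|_{r-2s}\le3\eta$. Since $h-H+F=F_{>2N}$, the equation can be written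
\[
F_+=F_{>2N}+\bigl[F\circ(\mathrm{id}+h)-F\bigr]-\bigl[H\circ(\mathrm{id}+F_+)-H\bigr].
\]
All three terms are $O(2N+1)$ (note that $F_+=O(N+1)$ by the previous form of the equation). By (N3) the brackets have norms at most $\eta^2/s$ and $3\eta^2/s$. Therefore
\begin{equation}\label{eq:newton}
F_+=O(2N+1),\qquad\|F_+\|_{r-2s}\le\Bigl(1-\frac{2s}r\Bigr)^{2N+1}\|F\|_r+\frac{4\eta^2}s .
\end{equation}

\emph{Step 3: iteration.} Put $C_*=\max(1,3^\tau c_1^{-1})$, so that $C_{2^\ell}\le C_*2^{\ell\tau}$ for $\ell\ge0$. Let $B=4^{\tau+2}$ and $\alpha=1/(80C_*^2B)$, and choose $\ell_0\ge0$ with $\exp\bigl(-2^{\ell+1}/(5(\ell+1)^2)\bigr)\le1/(2B)$ for all $\ell\ge\ell_0$. Let $\Phi_0=\Phi_{\le2^{\ell_0}}$ be the truncation of a formal conjugacy $\Phi$. It is convergent with convergent inverse, and $\Phi_0^{-1}f\Phi_0$ is conjugate to $a$ by $\Phi_0^{-1}\Phi=\mathrm{id}+O(2^{\ell_0}+1)$. So we may assume $F=F^{(\ell_0)}=O(2^{\ell_0}+1)$. As $F=O(2)$, we have $\|F\|_R\le R\alpha B^{-\ell_0}$ for small $R>0$. Put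
\[
r_{\ell_0}=R,\qquad s_\ell=\frac R{10(\ell+1)^2},\qquad r_{\ell+1}=r_\ell-2s_\ell .
\]
Since $\sum2s_\ell\le\frac R5\cdot\frac{\pi^2}6<\frac R2$, we have $R/2\le r_\ell\le R$ and $s_\ell<r_\ell/2$. Define $h^{(\ell)}$ and $F^{(\ell+1)}=O(2^{\ell+1}+1)$ from $F^{(\ell)}$ as in Step 2 with $N=2^\ell$; each new map is still formally conjugate to $a$. We claim that $\|F^{(\ell)}\|_{r_\ell}\le R\alpha B^{-\ell}$ for all $\ell\ge\ell_0$. Assume this for $\ell$, and let $\eta_\ell=C_*2^{\ell\tau}R\alpha B^{-\ell}$. Using $(\ell+1)^2\le4^\ell$ and $B^\ell=4^{\ell\tau}16^\ell$, we find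
\[
\frac{3\eta_\ell}{s_\ell}=30C_*\alpha\cdot\frac{(\ell+1)^22^{\ell\tau}}{B^{\ell}}\le1,\qquad
\frac{4\eta_\ell^2}{s_\ell}=40C_*^2\alpha\cdot\frac{(\ell+1)^24^{\ell\tau}}{B^{\ell}}\cdot R\alpha B^{-\ell}\le\frac{R\alpha B^{-\ell}}{2B}.
\]
So Step 2 applies with $r=r_\ell$, $s=s_\ell$, $\eta=\eta_\ell$. As $2s_\ell/r_\ell\ge1/(5(\ell+1)^2)$, the first term in \eqref{eq:newton} is at most $\exp\bigl(-2^{\ell+1}/(5(\ell+1)^2)\bigr)R\alpha B^{-\ell}\le R\alpha B^{-\ell}/(2B)$. The two bounds add up to $R\alpha B^{-\ell-1}$, which proves the claim.

We have $\|\mathrm{id}+h^{(\ell)}\|_{r_{\ell+1}}\le r_{\ell+1}+s_\ell\le r_\ell$. Repeated use of (N2) shows that $\Psi^{(\ell)}=(\mathrm{id}+h^{(\ell_0)})\cdots(\mathrm{id}+h^{(\ell)})$ satisfies $\|\Psi^{(\ell)}\|_{R/2}\le\|\Psi^{(\ell)}\|_{r_{\ell+1}}\le R$. Since $h^{(\ell)}=O(2^\ell+1)$, each coefficient of $\Psi^{(\ell)}$ is eventually constant, and the limit $\Psi$ satisfies $\|\Psi\|_{R/2}\le R$. The identities $f\Psi^{(\ell)}=\Psi^{(\ell)}a(\mathrm{id}+F^{(\ell+1)})$ give $f\Psi=\Psi a$ in the limit.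
\end{proof}

The function $b\mapsto b_{11}b_{21}b_{22}$ is not identically zero on $\mathsf{SL}_2$. By Zariski density we can fix, for this section and the next,
\begin{equation}\label{eq:b}
\sigma\in\Delta\quad\text{with}\quad b=A_\sigma=(b_{ij}),\qquad b_{11}b_{21}b_{22}\neq0 .
\end{equation}

\begin{proposition}\label{prop:conv}
The maps $\psi$, $\psi^{-1}$, $\theta$, $\theta^{-1}$ converge at every place $w$ of $k$.
\end{proposition}

\begin{proof}
It suffices to treat $\psi$. By Lemma~\ref{lem:newton} there is a convergent $\psi'=\mathrm{id}+O(2)$ with $\gamma\psi'=\psi'a$. The formal map $\zeta=\psi'^{-1}\psi$ commutes with $a$, and we must show that it converges. Put $s=xy$. Since $\lambda$ is not a root of unity, a map $\mathrm{id}+O(2)$ that commutes with $a$ has only resonant terms, so it has the form $(xu(s),yv(s))$ with $u(0)=v(0)=1$. Its Jacobian determinant is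
\[
(u+su')(v+sv')-x^2u'\cdot y^2v'=uv+s(uv)'=(suv)' .
\]
We use the Jacobian to reduce the two unknown series to one.

The Jacobian determinant of an element of $\Delta$ is a polynomial without zeros, hence a constant, equal to its value $1$ at $o$. Taking Jacobians in $\delta'\psi=\psi A_{\delta'}$, $\delta'\in\Delta$, shows that $\operatorname{Jac}\psi$ is invariant under $\Delta_0$. Its homogeneous parts are then invariant under $\mathsf{SL}_2(\mathbf{C})$, which is transitive on $\mathbf{C}^2\setminus\{o\}$, so those of positive degree vanish and $\operatorname{Jac}\psi=1$. In the same way $\operatorname{Jac}\psi'$ is invariant under $a$, so it equals $j(s)$ for a convergent series $j=\sum j_ns^n$ with $j_0=1$. The series $I(s)=\sum j_ns^{n+1}/(n+1)$ converges, because $|1/(n+1)|\le n+1$ at every place; let $e(s)=s+\cdots$ be its convergent inverse. The map $(xe(s)/s,\,y)$ commutes with $a$, has Jacobian $e'(s)$, and the product of its components is $e(s)$. So $\psi'\circ(xe(s)/s,y)$ still conjugates $\gamma$ to $a$ and has Jacobian $j(e(s))e'(s)=(I\circ e)'(s)=1$. After this replacement $\operatorname{Jac}\zeta=1$,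 so $suv=s$ and
\[
\zeta=(xu(s),\,y/u(s)),\qquad\zeta^{-1}=(x/u(s),\,yu(s)),
\]
the second formula because $\zeta$ preserves the product $s$ of the coordinates.

The map $\psi'^{-1}\sigma\psi'=\zeta b\zeta^{-1}$ converges. The product of its two components equals the product of the components of $b\zeta^{-1}$, namely
\[
b_{11}b_{21}\,x^2u(s)^{-2}+(b_{11}b_{22}+b_{12}b_{21})\,xy+b_{12}b_{22}\,y^2u(s)^2 .
\]
This series converges, hence so does its part made of the monomials $x^iy^j$ with $i-j=2$, which is the first term. As $b_{11}b_{21}\ne0$, the series $u^{-2}=1+z(s)$ converges. The binomial series $(1+z)^{-1/2}=\sum\binom{2n}n(-z/4)^n$ converges at every place, and it is the only square root of $(1+z)^{-1}$ with constant term $1$. So $u$, $1/u=u\cdot u^{-2}$, $\zeta$ and $\psi=\psi'\zeta$ converge.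
\end{proof}

\section{Finite order at the place $v_0$}\label{sec:growth}

At $v_0$ we need the decay seen in the model. The relation $\psi a^\ell=\gamma^\ell\psi$ alone controls $\psi$ only near the expanding direction $e_1=(1,0)$ of $a$. The conjugate $bab^{-1}$ expands in another direction, and the words of length $\ell$ in high powers of these two matrices produce $2^\ell$ directions in which $\psi_n$ is small. They are sufficiently spread out for Lagrange interpolation to recover all coefficients at the cost of a factor $C^n$.

In this section $|\cdot|=|\cdot|_{v_0}$ and $L=k_{v_0}$. The $\ell^1$ norm of a polynomial is the sum of the absolute values of its coefficients.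

\begin{proposition}\label{prop:growth}
There are $C,\rho>0$ such that, for all $n\ge1$, both components of $\psi_n$ have $\ell^1$ norm at most $C^nn^{-n/\rho}$.
\end{proposition}

\begin{proof}
\emph{Step 1: two expanding matrices.} We parametrize directions by vectors $(1,\xi)$, $\xi\in L$. For $g\in\mathsf{SL}_2(L)$ write $g(1,\xi)=j_g(\xi)\,(1,g\xi)$ when the first coordinate $j_g(\xi)$ is nonzero. Then $j_{gg'}(\xi)=j_g(g'\xi)j_{g'}(\xi)$, and since $g$ preserves the determinant of two vectors,
\begin{equation}\label{eq:mobius}
g\xi-g\xi'=\frac{\xi-\xi'}{j_g(\xi)j_g(\xi')} .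
\end{equation}
With $b$ as in \eqref{eq:b}, the directions of $e_1$ and $be_1$ are $p_1=0$ and $p_2=b_{21}/b_{11}\ne0$. Solving $(1,\xi)=\alpha\,be_1+\alpha'\,be_2$ gives $\alpha(\xi)=b_{22}-b_{12}\xi$ and $\alpha'(\xi)=b_{11}\xi-b_{21}$. We have $\alpha(p_1)=b_{22}\neq0$ and $\alpha(p_2)=1/b_{11}\ne0$. Let $W_i=\{\xi\in L:|\xi-p_i|\le\epsilon\}$ and $W=W_1\cup W_2$, where $\epsilon\in(0,1)$ is so small that $3\epsilon\le|p_2|$ and $|\alpha|\ge\alpha_0>0$ on $W$. Then $|\xi-\xi'|\ge\epsilon$ for $\xi\in W_1$, $\xi'\in W_2$. Let $C_W=\sup_W|\xi|$.

Put $g_1=a^N$ and $g_2=ba^Nb^{-1}$. Then $j_{g_1}=\lambda^N$, and $g_2(1,\xi)=\lambda^N\alpha\,be_1+\lambda^{-N}\alpha'\,be_2$ gives $j_{g_2}=\lambda^N\alpha b_{11}+\lambda^{-N}\alpha'b_{12}$. As $|\lambda|>1$, both $|j_{g_i}|$ tend to infinity with $N$, uniformly on $W$, and for fixed $N$ they are bounded on $W$. Since $g_ip_i=p_i$, formula \eqref{eq:mobius} with $\xi'=p_i$ shows that $g_i\xi\to p_i$ uniformly on $W$. We fix $N$ so large that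
\[
g_i(W)\subset W_i,\qquad1<\Theta\le|j_{g_i}|\le\Theta'\ \text{ on }W\qquad(i=1,2).
\]
The automorphisms $\gamma_1=\gamma^N$ and $\gamma_2=\sigma\gamma^N\sigma^{-1}$ in $\Delta$ have linear parts $g_1,g_2$; let $d\ge2$ be an integer that bounds their degrees. For a word $I=(i_1,\dots,i_\ell)$ in the letters $1,2$, put $g_I=g_{i_1}\cdots g_{i_\ell}$ and $\gamma_I=\gamma_{i_1}\cdots\gamma_{i_\ell}$. Then $\Theta^\ell\le|j_{g_I}|\le\Theta'^\ell$ on $W$.

\emph{Step 2: $\psi_n$ is small in many directions.} Let $I$ have length $\ell$ and $\xi\in W$. Evaluate $\psi g_I=\gamma_I\psi$ on $t(1,\xi)$, where $t$ is a variable, and compare the coefficients of $t^n$: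
\[
j_{g_I}(\xi)^n\,\psi_n(1,g_I\xi)=\text{coefficient of $t^n$ in }\gamma_I\bigl(\psi(t,t\xi)\bigr).
\]
By Proposition~\ref{prop:conv} and (N2) there are $r>0$ and $X_0\ge1$ with $\|\psi(t,t\xi)\|_r\le X_0$ for all $\xi\in W$, the norm being taken in the variable $t$. By (N1), $\|\gamma_i(u)\|_r\le C_1\max(1,\|u\|_r)^d$ for a constant $C_1\ge1$. By induction on $\ell$, the series on the right has norm at most $C_1^{1+d+\dots+d^{\ell-1}}X_0^{d^\ell}\le(C_1X_0)^{d^\ell}$. Hence the components of $\psi_n(1,g_I\xi)$ are bounded by $(C_1X_0)^{d^\ell}r^{-n}\Theta^{-\ell n}$. Given $n$, choose $\ell$ with $d^\ell\le n<d^{\ell+1}$, and put $1/\rho=\log\Theta/\log d$. Then $\Theta^{-\ell}\le\Theta\cdot\Theta^{-\log n/\log d}=\Theta n^{-1/\rho}$, so with $C_2=C_1X_0\Theta/r$,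
\begin{equation}\label{eq:dir}
|\psi_n(1,\xi')|\le C_2^n\,n^{-n/\rho}\qquad\text{for all }\xi'\in g_I(W),\ I\text{ of length }\ell .
\end{equation}

\emph{Step 3: interpolation.} Let $\ell'=\lceil\log_2(n+1)\rceil$, so that $n+1\le2^{\ell'}<2(n+1)$, and $\ell'\ge\ell$ because $2^\ell\le d^\ell\le n$. For the $2^{\ell'}$ words $I$ of length $\ell'$ let $\xi_I=g_I(0)\in W$. Cutting $I$ after $\ell$ letters shows that \eqref{eq:dir} holds at $\xi_I$. If $I\ne J$ have the longest common prefix $P$, of length $l$, then $\xi_I$ and $\xi_J$ are the images under $g_P$ of one point of $W_1$ and one point of $W_2$, so \eqref{eq:mobius} gives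
\[
|\xi_I-\xi_J|\ge\epsilon\,\Theta'^{-2l}\ge\kappa^{l+1},\qquad\kappa=\min(\epsilon,\Theta'^{-2})<1 .
\]
For fixed $I$ and $l$ there are $2^{\ell'-l-1}$ such words $J$, and $\sum_{l\ge0}(l+1)2^{-l-1}=2$. Choose $n+1$ of the points and call them $\xi_0,\dots,\xi_n$. Since $\kappa<1$, we have $\prod_{j\ne i}|\xi_i-\xi_j|\ge\kappa^{2\cdot2^{\ell'}}\ge\kappa^{4(n+1)}$ for each $i$. A component $Q(X)$ of $\psi_n(1,X)$ is a polynomial of degree at most $n$ with the same coefficients as the corresponding component of $\psi_n$. In Lagrange's formula $Q(X)=\sum_iQ(\xi_i)\prod_{j\ne i}(X-\xi_j)/(\xi_i-\xi_j)$, each product $\prod_{j\neq i}(X-\xi_j)$ has $\ell^1$ norm at most $(1+C_W)^n$. So the $\ell^1$ norm of $Q$ is at most $(n+1)(1+C_W)^n\kappa^{-4(n+1)}C_2^nn^{-n/\rho}$, which has the required form.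
\end{proof}

\section{The map $\theta$ is algebraic}\label{sec:alg}

We recall Siegel's lemma. There is a constant $c_k\ge1$ with the following property: every system of $M'$ homogeneous linear equations in $N>M'\ge1$ unknowns, whose coefficients lie in the ring of integers $O_k$ and have all archimedean absolute values at most $A\ge1$, has a nonzero solution in $O_k^N$ whose coordinates have all archimedean absolute values at most $c_k(c_kNA)^{M'/(N-M')}$.

The argument compares two quantities. A polynomial of degree $D$ in each of \emph{three} series has about $D^3$ coefficients, whereas vanishing to order $m$ in \emph{two} variables costs about $m^2/2$ conditions. So the order can be made of size $D^{3/2}$, much larger than the degree $3D$, and this is what the decay at $v_0$ cannot tolerate.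

\begin{proposition}\label{prop:alg}
The components of $\theta$ and of $\theta^{-1}$ are algebraic over $k(x,y)$.
\end{proposition}

\begin{proof}
To avoid confusion with homogeneous parts, write $\psi=(\psi^{(1)},\psi^{(2)})$. Let $\vartheta$ be one of the four components. From $\theta^{\pm1}\psi=\psi\beta^{\pm1}$ we get $\vartheta\circ\psi=\psi^{(3)}$, where $\psi^{(3)}$ is one of the series $\psi^{(i)}\circ\beta^{\pm1}$, $i=1,2$. Let $S$ be as in Corollary~\ref{cor:integral}. The constants $C_3,C_4,\dots$ below do not depend on $D$.

\emph{Construction of the auxiliary polynomial.} For $w\in S$, Proposition~\ref{prop:conv} gives $r_w\in(0,1]$ with $\|\vartheta\|_{r_w}\le1$ at $w$, because $\vartheta$ has no constant term. By (N1), for all $i,j,l\ge0$ the coefficients of degree $n$ of $x^iy^j\vartheta^l$ have $w$-adic absolute value at most $r_w^{-n}$; for $w\notin S$ they lie in $O_w$. Let $D\ge2$, $N=(D+1)^3$, $m=\lfloor(D+1)^{3/2}\rfloor-1$. Then $m(m+1)\le N\le(m+2)^2$ and $m\ge\frac12D^{3/2}$. The condition that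
\[
P(x,y,\vartheta)=\sum_{0\le i,j,l\le D}p_{ijl}\,x^iy^j\vartheta^l
\]
have no terms of degree less than $m$ is a system of $m(m+1)/2\le N/2$ linear equations in the $N$ unknowns $p_{ijl}$. Fix a positive integer $q$ with $|q|_w\le r_w$ for all finite $w\in S$. After multiplication by $q^m$ the coefficients of the system are integral at all finite places, and have archimedean absolute values at most $e^{C_3m}$. Siegel's lemma, with exponent at most one, gives a nonzero solution in $O_k^N$ with archimedean absolute values at most $c_k^2Ne^{C_3m}$. So $N|p_{ijl}|_w\le e^{C_4m}$ at every place $w$.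

Suppose that $P(x,y,\vartheta)\ne0$. Let $M\ge m$ be its order, $Q$ its homogeneous part of degree $M$, and $c_0\in k^*$ a coefficient of $Q$.

\emph{Places other than $v_0$.} If $w\notin S$, then $|c_0|_w\le1$. If $w\in S$, then $|c_0|_w\le e^{C_4m}r_w^{-M}\le e^{C_5M}$.

\emph{The place $v_0$.} Since $\psi=\mathrm{id}+O(2)$, substitution of $\psi$ does not change the part of lowest degree; so $Q$ is also the part of degree $M$ of $P(\psi^{(1)},\psi^{(2)},\psi^{(3)})$. Composition with $\beta^{\pm1}$ multiplies the coefficient of $x^iy^j$ by $\mu^{\pm(i-j)}$. By Proposition~\ref{prop:growth}, the parts of degree $n$ of the three series therefore have $\ell^1$ norm at most $C_6^nn^{-n/\rho}$. Consider a product of $s$ of these series, $1\le s\le3D$. They have no constant term, so the part of degree $M$ of the product has $\ell^1$ norm at most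
\[
\sum_{\substack{n_1+\dots+n_s=M\\ n_i\ge1}}\ \prod_{i=1}^sC_6^{n_i}n_i^{-n_i/\rho}\ \le\ (2C_6)^M\Bigl(\frac Ms\Bigr)^{-M/\rho}\le(2C_6)^M\Bigl(\frac M{3D}\Bigr)^{-M/\rho}:
\]
the sum has at most $2^M$ terms, and $\sum n_i\log n_i\ge M\log(M/s)$ by convexity of $t\log t$. The constant term $p_{000}$ does not contribute in degree $M\ge1$. Hence $|c_0|_{v_0}\le e^{C_7M}(M/3D)^{-M/\rho}$.

\emph{Conclusion.} The product formula gives
\[
0=\sum_wn_w\log|c_0|_w\le C_8M-\frac{n_{v_0}}\rho\,M\log\frac M{3D} .
\]
Since $M/3D\ge D^{1/2}/6$, this fails for large $D$. So $P(x,y,\vartheta)=0$ for some nonzero polynomial $P(x,y,X)$, and $P$ involves $X$ because $x$ and $y$ are algebraically independent.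
\end{proof}

\section{End of the proof of Theorem~\ref{thm:A}}\label{sec:end}

So far the loxodromic nature of $\gamma$ was used only to know that $\lambda$ is not a root of unity. It now becomes decisive.

\begin{proposition}\label{prop:poly}
The formal map $\theta$ is a polynomial automorphism of $\mathbf{C}^2$.
\end{proposition}

\begin{proof}
We study the Zariski closure of the graph of $\theta=(\theta^{(1)},\theta^{(2)})$. Let $\mathfrak{I}$ be the kernel of the homomorphism $\mathbf{C}[x,y,X,Y]\to\mathbf{C}[[x,y]]$ that fixes $x,y$ and sends $(X,Y)$ to $\theta$. It is a prime ideal. Let $V\subset\mathbf{C}^2\times\mathbf{C}^2$ be the irreducible variety that it defines and $\pi\colon V\to\mathbf{C}^2$ the first projection. By Proposition~\ref{prop:alg}, the function field of $V$ is a finite extension of $\mathbf{C}(x,y)$; so $V$ is a surface and $\pi$ is dominant. If $p\in\mathfrak{I}$, then, with $z=(x,y)$,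
\[
p\bigl(\gamma(z),\gamma(\theta(z))\bigr)=p\bigl(\gamma(z),\theta(\gamma(z))\bigr)=0,
\]
and the same holds for $\gamma^{-1}$. So $\gamma\times\gamma$ restricts to an automorphism $\tilde\gamma$ of $V$ with $\pi\tilde\gamma=\gamma\pi$.

Call a Zariski open set $U'\subset\mathbf{C}^2$ \emph{good} if $\pi^{-1}(U')\to U'$ is finite and \'etale. There is a nonempty good set. Indeed, $X$ and $Y$ are integral over $\mathbf{C}[x,y][1/r]$ for some polynomial $r\ne0$, so $\pi$ is finite over $\{r\ne0\}$; in characteristic zero, the points where $V$ is singular or $d\pi$ is not invertible form a proper closed subset of $V$; and its image in $\{r\ne0\}$ under the finite map $\pi$ is a proper closed subset, whose complement is good. Being finite and \'etale is local on the target, so the union $U$ of all good sets is good. The relation $\pi\tilde\gamma=\gamma\pi$ shows that $\gamma^{\pm1}$ maps good sets to good sets, so $\gamma(U)=U$. The union of the one-dimensional components of $\mathbf{C}^2\setminus U$ is then $\gamma$-invariant, hence empty by Lemma~\ref{lem:curve}. Thus $U$ is the complement of a finite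 set in $\mathbf{C}^2$, and it is simply connected.

The map $\pi^{-1}(U)\to U$ is a finite covering in the classical topology, and $\pi^{-1}(U)$ is irreducible, hence connected. So the covering has degree one, and $\pi^{-1}(U)\to U$ is an isomorphism of varieties. The functions $X,Y$ become regular functions on $U$, that is, rational functions on $\mathbf{C}^2$ whose pole set contains no curve; these are polynomials $T_1,T_2$. Then $X-T_1(x,y)$ and $Y-T_2(x,y)$ vanish on a dense subset of $V$, so they lie in the prime ideal $\mathfrak{I}$ by the Nullstellensatz. This means $\theta=(T_1,T_2)$. The same argument applies to $\theta^{-1}$, which also commutes with $\gamma$ and has algebraic components. So $\theta$ and $\theta^{-1}$ are polynomial maps, inverse to each other.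
\end{proof}

We now have two commuting automorphisms $\gamma,\theta$ with independent multipliers $\lambda,\mu$. The tree lets us combine them into an element whose iterates have bounded degree, and for such an element passing to the Zariski closure does preserve polynomiality. For $s\in\mathbf{C}^*$ put
\[
D_s=\operatorname{diag}(s,s^{-1}),\qquad\tau_s=\psi D_s\psi^{-1}.
\]
These formal maps satisfy $\tau_s\tau_{s'}=\tau_{ss'}$ and commute with $\gamma=\tau_\lambda$. Each coefficient of $\tau_s$ is a Laurent polynomial in $s$.

\begin{lemma}\label{lem:torus}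
There is an integer $m$ such that $\tau_s$ is a polynomial map of degree at most $m$ for all $s\in\mathbf{C}^*$.
\end{lemma}

\begin{proof}
Let $\mathsf{X}$ be the axis of $\gamma$ in the tree and $n\ge1$ its translation length. As $\theta\gamma\theta^{-1}=\gamma$, the automorphism $\theta$ preserves $\mathsf{X}$. It acts on $\mathsf{X}$ by a translation or a reflection, and a reflection would conjugate the translation induced by $\gamma$ to its inverse. So $\theta$ translates $\mathsf{X}$ by some $j\in\mathbf{Z}$, counted in the direction of $\gamma$, and $\theta^n\gamma^{-j}$ fixes every vertex of $\mathsf{X}$. Hence its iterates, positive and negative, have degree at most some $m$. Now $\theta^n\gamma^{-j}=\tau_\nu$ with $\nu=\mu^n\lambda^{-j}$, and $\nu$ is not a root of unity: $\nu^e=1$ with $e\ge1$ would give $\mu^{ne}=\lambda^{je}$ with $ne\neq0$, against Lemma~\ref{lem:indep}. A coefficient of $\tau_s$ of degree greater than $m$ is a Laurent polynomial that vanishes at the infinitely many points $s=\nu^l$, so it vanishes identically.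
\end{proof}

In the coordinates $\psi^{-1}=(\phi_1,\phi_2)$, the formal curve $\phi_1=0$ consists of the points that $\tau_s$ sends to $o$ as $s\to\infty$. We do not know that it is algebraic; instead we construct a $\gamma$-invariant ideal of polynomials that vanish on it.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Say that a series $p$ has \emph{weight} $\omega\in\mathbf{Z}$ if $p\circ\tau_s=s^\omega p$ for all $s$. Let $p\in\mathbf{C}[x,y]$ and write $p\circ\psi=\sum c_{ij}x^iy^j$, so that $p=\sum c_{ij}\phi_1^i\phi_2^j$. From $\psi^{-1}\tau_s=D_s\psi^{-1}$ we get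
\[
p\circ\tau_s=\sum_{i,j}c_{ij}\,s^{i-j}\phi_1^i\phi_2^j .
\]
By Lemma~\ref{lem:torus} we also have a finite expansion $p\circ\tau_s=\sum_\omega s^\omega p_\omega$ with $p_\omega\in\mathbf{C}[x,y]$. For each monomial in $x,y$, the two expressions give the same Laurent polynomial in $s$. Hence
\begin{equation}\label{eq:weight}
p_\omega=\sum_{i-j=\omega}c_{ij}\,\phi_1^i\phi_2^j ,
\end{equation}
and the polynomial $p_\omega$ has weight $\omega$. If $p$ itself has weight $\omega$, then $p=p_\omega$; for $\omega>0$, formula \eqref{eq:weight} shows that $p\in\phi_1\mathbf{C}[[x,y]]$.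

Let $J\subset\mathbf{C}[x,y]$ be the ideal generated by all polynomials that have a positive weight, and let $Z\subset\mathbf{C}^2$ be its zero set.

\emph{$Z$ is $\gamma$-invariant.} If $p$ has weight $\omega$, then $p\circ\gamma^{\pm1}\circ\tau_s=p\circ\tau_s\circ\gamma^{\pm1}=s^\omega\,p\circ\gamma^{\pm1}$. So composition with $\gamma^{\pm1}$ preserves $J$.

\emph{$Z\ne\mathbf{C}^2$.} For $p=x$ we have $c_{10}=1$, so \eqref{eq:weight} gives $p_1=\phi_1+O(2)\ne0$, and $p_1\in J$.

\emph{$o$ is a non-isolated point of $Z$.} We have $J\subset\phi_1\mathbf{C}[[x,y]]$, so $o\in Z$. If $o$ were isolated, $Z\setminus\{o\}$ would be closed, and there would be a polynomial $r$ vanishing on it with $r(o)\ne0$. Then $ry$ vanishes on $Z$, so $(ry)^M\in J$ for some $M\ge1$, and $y^M\in\phi_1\mathbf{C}[[x,y]]$ because $r$ is a unit of $\mathbf{C}[[x,y]]$. Composing with $\psi$ shows that the $M$-th power of the second component of $\psi$ is divisible by $\phi_1\circ\psi=x$. But its restriction to $x=0$ is $y^M+\cdots\ne0$.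

So $Z$ is a proper closed subset of $\mathbf{C}^2$ that has a one-dimensional component. The union of these components is an algebraic curve preserved by $\gamma$, which contradicts Lemma~\ref{lem:curve}. Theorem~\ref{thm:A} is proved.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

Theorem~\ref{thm:A} says that a suitable subgroup of $\Gamma$ has no hyperbolic element on the tree. For two generators this forces a common fixed vertex, hence a polynomial linearization, and uniqueness identifies it with $\psi$. We first pass from $\mathsf{GL}_2$ to $\mathsf{SL}_2$.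

\begin{lemma}\label{lem:comm}
If $G\subset\mathsf{GL}_2(\mathbf{C})$ is not virtually solvable, its commutator subgroup $G'$ is Zariski dense in $\mathsf{SL}_2(\mathbf{C})$.
\end{lemma}

\begin{proof}
Let $H\subset\mathsf{SL}_2(\mathbf{C})$ be the Zariski closure of $G'$, and suppose that $H$ is proper. By the list in Section~\ref{sec:reduction}, its identity component $H^\circ$ is solvable, and it has finite index in $H$. The group $G$ normalizes $G'$, hence $H$ and $H^\circ$. So $G_1=G'\cap H^\circ$ is a solvable normal subgroup of $G$, and the commutator subgroup $E=G'/G_1$ of $G/G_1$ is finite. The centralizer $C$ of $E$ in $G/G_1$ is the kernel of a homomorphism to the finite group $\operatorname{Aut}(E)$, so it has finite index; and $[C,C]\subset C\cap E$ is central in $C$, so $C$ is solvable. The preimage of $C$ in $G$ is solvable of finite index, a contradiction.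
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The linear part of $[\Gamma,\Gamma]$ is $[\Gamma_0,\Gamma_0]$. By Lemmas~\ref{lem:comm} and~\ref{lem:Z} there are $\sigma_1,\sigma_2\in[\Gamma,\Gamma]$ such that $\Gamma_1=\langle\sigma_1,\sigma_2\rangle$ has linear part contained and Zariski dense in $\mathsf{SL}_2(\mathbf{C})$. The map $\psi$ linearizes $\Gamma_1$, so by Theorem~\ref{thm:A} no element of $\Gamma_1$ is hyperbolic on the tree. Thus $\sigma_1$ and $\sigma_2$ fix vertices and $\sigma_1\sigma_2$ is not hyperbolic; by Lemma~\ref{lem:tree}(b) they fix a common vertex, and $\Gamma_1$ is conjugate into $\mathcal{A}$ or $\mathcal{E}$. The group $\Gamma_1$ is isomorphic to its linear part, which is not solvable: the Zariski closure of a solvable group is solvable, and $\mathsf{SL}_2(\mathbf{C})$ is perfect. Since $\mathcal{E}$ is solvable, $\eta\Gamma_1\eta^{-1}\subset\mathcal{A}$ for some $\eta\in\operatorname{Aut}(\mathbf{C}^2)$. Composing $\eta$ on the left with a translation and then with a linear map, we may assume $\eta(o)=o$ and $D\eta_o=\mathrm{id}$. For $\sigma\in\Gamma_1$, the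 map $\eta\sigma\eta^{-1}$ is affine and fixes $o$, so it is linear and equal to $A_\sigma$. Hence $\eta^{-1}=\mathrm{id}+O(2)$ linearizes $\Gamma_1$, and Corollary~\ref{cor:unique} gives $\psi=\eta^{-1}\in\operatorname{Aut}(\mathbf{C}^2)$. Finally, all elements of $\Gamma=\psi\Gamma_0\psi^{-1}$ have degree at most $\deg(\psi)\deg(\psi^{-1})$, so none of them is loxodromic by Lemma~\ref{lem:deg}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Baker}
Baker, \emph{Transcendental Number Theory}.

\bibitem{CD}
Serge Cantat and Romain Dujardin, \emph{Dynamics of automorphism groups of projective surfaces: classification, examples and outlook}, arXiv:2310.01303 (2023).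

\bibitem{FM}
Friedland and Milnor, 1989.

\end{thebibliography}
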